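# Balanced refinements that never stabilize

All Banach spaces are real and nonzero. $B_X$ is the closed unit ball of $X$, and $\#S$ is the number of elements of a finite set $S$. The source of the problem is Pavel Shvartsman, "The Core of a 2-Dimensional Set-Valued Mapping. Existence Criteria and Efficient Algorithms for Lipschitz Selections of Low Dimensional Set-Valued Mappings", arXiv:2010.04540 (2020).

## 1. Selections, cores and balanced refinements

**Definition (pseudometric space).** A pseudometric space $\mathfrak M=(\mathcal M,\rho)$ is a set with a symmetric function $\rho:\mathcal M\times\mathcal M\to[0,\infty)$ that satisfies the triangle inequality and $\rho(x,x)=0$. It may happen that $\rho(x,y)=0$ with $x\neq y$.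

For example, take three points $1,2,3$ with $\rho(1,2)=0$ and $\rho(1,3)=\rho(2,3)=1$. A map with finite Lipschitz seminorm on this space must take the same value at $1$ and $2$.

**Definition (the families $\mathcal K_m(X)$).** For a positive integer $m$, $\mathcal K_m(X)$ is the family of all nonempty compact convex subsets of $X$ of dimension at most $m$. In $\mathbb R^2$ a segment belongs to $\mathcal K_1$, while a disc belongs to $\mathcal K_2$ and not to $\mathcal K_1$.

**Definition (selection, seminorm, core).** A selection of $F:\mathcal M\to\mathcal K_m(X)$ is a map $f:\mathcal M\to X$ with $f(x)\in F(x)$ for all $x$. Its Lipschitz seminorm is the least $L\ge 0$ with $\|f(x)-f(y)\|\le L\rho(x,y)$ for all $x,y$. For $c\ge0$ put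
$$\mathrm{Core}_c(x)=\{f(x): f\text{ a selection of }F\text{ with seminorm}\le c\}.$$

**Example 1.** Let $\mathcal M=\{x,y\}$, $\rho(x,y)=1$, $X=\mathbb R$, $F(x)=\{0\}$, $F(y)=[2,3]$. A selection is a choice of $f(y)\in[2,3]$, and its seminorm is $f(y)$. So $\mathrm{Core}_c(y)=\emptyset$ for $c<2$, and $\mathrm{Core}_c(y)=[2,\min(c,3)]$ for $c\ge 2$.

**Definition (the numbers $\ell$ and $N$; the finiteness hypothesis).** Put
$$\ell(m,X)=\min\{m+1,\dim X\},\qquad N(m,X)=2^{\ell(m,X)}.$$
We say that $F:\mathcal M\to\mathcal K_m(X)$ satisfies the hypothesis of the Finiteness Principle if for every $\mathcal M'\subset\mathcal M$ with $\#\mathcal M'\le N(m,X)$ the restriction $F|_{\mathcal M'}$ has a selection with Lipschitz seminorm at most $1$.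

For $X=\ell_2^3$ and $m=3$ we get $\ell=3$, $N=8$. For $X=\mathbb R$ we get $\ell=1$, $N=2$; writing $F(x)=[a_x,b_x]$, the hypothesis says that any two intervals satisfy $\mathrm{dist}(F(x),F(y))\le\rho(x,y)$, that is, $a_x\le b_y+\rho(x,y)$ for all $x,y$.

**Finiteness Principle (Fefferman–Shvartsman).** Under this hypothesis $F$ has a selection $f:\mathcal M\to X$ with Lipschitz seminorm at most $\gamma$, where $\gamma$ depends only on $m$.

We use this as a known theorem.

**Definition (balanced refinements).** Given numbers $\lambda_k\ge1$, put $F^{[0]}=F$ and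
$$F^{[k]}(x)=\bigcap_{y\in\mathcal M}\left[F^{[k-1]}(y)+\lambda_k\,\rho(x,y)\,B_X\right],\qquad x\in\mathcal M,\ k=1,2,\dots\tag{1}$$
These sets may be empty, and $\emptyset+rB_X=\emptyset$.

In Example 1 with $\lambda_1=2$ we get $F^{[1]}(x)=\{0\}\cap[0,5]=\{0\}$ and $F^{[1]}(y)=[2,3]\cap[-2,2]=\{2\}$. With $\lambda_1=1$ we get $F^{[1]}(x)=\{0\}\cap[1,4]=\emptyset$ and $F^{[1]}(y)=[2,3]\cap[-1,1]=\emptyset$.

Formula (1) makes sense for any set-valued map, and three facts follow at once.

1. The sets are nested: $F^{[k]}(x)\subset F^{[k-1]}(x)$. Take $y=x$ in (1).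
2. If the values $F^{[k-1]}(y)$ are compact, or more generally if the sums in (1) are read elementwise as usual, then
$$v\in F^{[k]}(x)\iff\text{for every }y\in\mathcal M\text{ there is }w\in F^{[k-1]}(y)\text{ with }\|v-w\|\le\lambda_k\rho(x,y).\tag{2}$$
This is just the meaning of $v\in F^{[k-1]}(y)+\lambda_k\rho(x,y)B_X$.
3. If $f$ is a selection of $F$ with seminorm at most $c$, and $\lambda_k\ge c$ for all $k$, then $f(x)\in F^{[k]}(x)$ for all $x$ and $k$. By induction: $w=f(y)\in F^{[k-1]}(y)$ satisfies $\|f(x)-w\|\le c\rho(x,y)\le\lambda_k\rho(x,y)$, so (2) applies.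

## 2. The stabilization conjecture

A refinement step deletes from $F(x)$ the points that have no partner in some $F(y)$ at the permitted distance. After one round, points that had partners may have lost them, so we repeat. Does this process stop after a number of rounds that is known in advance, for a suitable choice of the factors $\lambda_k$?

**Conjecture.** Let $\mathfrak M=(\mathcal M,\rho)$ be a pseudometric space, $X$ a Banach space, $m$ a fixed positive integer and $\ell=\ell(m,X)$. There exist numbers $\lambda_1,\dots,\lambda_{\ell+1}\ge1$ such that, for every $F:\mathcal M\to\mathcal K_m(X)$ satisfying the hypothesis of the Finiteness Principle, the refinements (1) satisfy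
$$F^{[\ell]}(x)\neq\emptyset\quad\text{and}\quad F^{[\ell+1]}(x)=F^{[\ell]}(x)\qquad\text{for all }x\in\mathcal M.$$

The order of choices matters: the $\lambda_k$ may depend on $\mathfrak M$, $X$, $m$, but not on $F$. The first half is no trouble: if all $\lambda_k\ge\max(1,\gamma)$, the Finiteness Principle and fact 3 give $F^{[k]}(x)\ne\emptyset$ for all $k$. The issue is stability. We shall see that the conjecture is false, that in many spaces no number of steps helps, and that an approximate version with exactly $\ell$ steps is true in general.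

## 3. Two points, the real line, and four points in the plane

**Example 2 (two points).** Let $\mathcal M=\{x,y\}$. Suppose $\lambda_2\ge\lambda_1$ and $v\in F^{[1]}(x)$. There is $w\in F(y)$ with $\|v-w\|\le\lambda_1\rho(x,y)$. The same inequality shows $w\in F^{[1]}(y)$, so $v\in F^{[2]}(x)$. Thus $F^{[2]}=F^{[1]}$.

Suppose instead $\lambda_2<\lambda_1$. If $v\in F(x)$ has a partner $w\in F(y)$ at distance at most $\lambda_2\rho(x,y)$, then both $v$ and $w$ survive the first round, hence the second. So $F^{[2]}$ is what one round with factor $\lambda_2$ alone would give, and the first round did nothing useful. Keep this in mind: a round with a large factor, followed later by a round with a smaller one, will have to be treated as idle.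

**Example 3 (the line).** Let $X=\mathbb R$, $F(x)=[a_x,b_x]$, with the hypothesis $a_x\le b_y+\rho(x,y)$. Then
$$F^{[1]}(x)=[A(x),B(x)],\quad A(x)=\sup_y\,(a_y-\lambda_1\rho(x,y)),\quad B(x)=\inf_z\,(b_z+\lambda_1\rho(x,z)).$$
This is nonempty: $a_y-b_z\le\rho(y,z)\le\lambda_1\rho(x,y)+\lambda_1\rho(x,z)$ for all $y,z$, so $A(x)\le B(x)$, and both are finite. Moreover $A$ and $B$ are $\lambda_1$-Lipschitz, being a supremum and an infimum of $\lambda_1$-Lipschitz functions. So if $v\in F^{[1]}(x)$, its distance to $[A(y),B(y)]$ is $\max(A(y)-v,\,v-B(y),\,0)\le\max(A(y)-A(x),\,B(x)-B(y),\,0)\le\lambda_1\rho(x,y)$. With $\lambda_2\ge\lambda_1$ this gives $F^{[2]}=F^{[1]}$. Here $\ell=1$, so for $X=\mathbb R$ the property in the conjecture holds, for instance with $\lambda_1=\lambda_2=1$.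

The natural plan is to extend this argument: show that $F^{[\ell]}$ is Lipschitz in the Hausdorff distance with constant $\lambda_{\ell+1}$. On the line this worked because intersecting intervals and thickening the result moves the endpoints at the same rate as the data. In the Euclidean plane this is false, and the failure is drastic.

**Example 4 (four points in the plane).** Let $X=\mathbb R^2$ be Euclidean with standard basis $e_0,e_1$, let $0<\varepsilon\le1$ and $\mathcal M=\{s,t,s^+,s^-\}$ with
$$\rho(s,s^\pm)=1,\quad\rho(t,s^\pm)=1+\varepsilon,\quad\rho(s,t)=\varepsilon,\quad\rho(s^+,s^-)=2 .$$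
The triangle inequality holds: the triples have side lengths $(1,1+\varepsilon,\varepsilon)$, $(1,1,2)$ and $(1+\varepsilon,1+\varepsilon,2)$. Let $F(s^\pm)=\{\pm e_0\}$ and $F(s)=F(t)=2B_X$. The map $f(s^\pm)=\pm e_0$, $f(s)=f(t)=0$ is a selection with seminorm $1$. Take $\lambda_1=\lambda_2=1$.

In round 1, the set $F^{[1]}(s)$ lies in the intersection of the two unit discs around $\pm e_0$, which is $\{0\}$; by fact 3 it equals $\{0\}$. The point $p=(0,\sqrt{2\varepsilon+\varepsilon^2})$ satisfies $|p\mp e_0|=1+\varepsilon$ and $|p|\le\sqrt3<2$, so $p\in F^{[1]}(t)$. In round 2, $F^{[2]}(t)\subset F^{[1]}(s)+\varepsilon B_X=\varepsilon B_X$, and $|p|>\varepsilon$. So $F^{[2]}(t)\ne F^{[1]}(t)$.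

Two features of the Euclidean norm are at work. First, $0$ is the only point at distance at most $1$ from both $e_0$ and $-e_0$, so $s$ is pinned by its two neighbors $s^\pm$. Second, moving orthogonally to $e_0$ by a small amount $\sigma$ costs only about $\sigma^2/2$ in distance from $\pm e_0$, so a slack of $\varepsilon$ leaves $t$ a room of order $\sqrt\varepsilon$. The news that $s$ is pinned reaches $t$ one round later. We shall build a hierarchy of such pinnings.

## 4. Admissible norms, the class $\mathcal X$, and the results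

We isolate the two features just seen.

**Definition (admissible norm).** Let $e_0,e_1$ be the standard basis of $\mathbb R^2$. A norm $N$ on $\mathbb R^2$ is admissible if $N(e_0)=N(e_1)=1$ and

* (N1) $\omega(s):=\max_{i=0,1}\max_{|\tau|\le s}N(e_i+\tau e_{1-i})-1$ satisfies $\omega(s)/s\to0$ as $s\to0^+$;
* (N2) $N(e_i+y)\le1$ and $N(e_i-y)\le1$ imply $y=0$; that is, $e_0,e_1$ are extreme points of the unit ball.

Note that $\omega\ge0$ (take $\tau=0$) and $\omega$ is nondecreasing. The Euclidean norm is admissible: $\omega(s)=\sqrt{1+s^2}-1\le s^2/2$, and $|e_i+y|^2+|e_i-y|^2=2+2|y|^2$ gives (N2). The norm $\max(|v_0|,|v_1|)$ is not: $e_0\pm e_1$ has norm $1$, so (N2) fails. The norm $|v_0|+|v_1|$ is not: $\omega(s)=s$, so (N1) fails.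

**Definition (class $\mathcal X$).** $X\in\mathcal X$ if there is an admissible $N$ such that for every $\eta>0$ there are a 3-dimensional subspace $Y\subset X$ and a linear surjection $Q:Y\to\mathbb R^2$ with
$$N(Qy)\le\|y\|\ (y\in Y),\qquad\forall v\in\mathbb R^2\ \exists y\in Y:\ Qy=v,\ \|y\|\le(1+\eta)N(v).\tag{3}$$

So $X$ almost has $(\mathbb R^2,N)$ as a quotient of a 3-dimensional subspace. The one extra dimension, the kernel of $Q$, will be essential. The class contains the following spaces.

(a) Every $X$ containing $\ell_2^3$ isometrically, in particular every Hilbert space of dimension at least $3$. Take $N$ Euclidean and $Q$ the orthogonal projection of $\ell_2^3$ onto $\mathbb R^2$.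

(b) Every infinite-dimensional $X$. By Dvoretzky's theorem, for every $\eta>0$ there are a 3-dimensional $Y\subset X$ and an isomorphism $T:Y\to\ell_2^3$ with $|Ty|\le\|y\|\le(1+\eta)|Ty|$. Let $N$ be Euclidean and $Q=PT$, where $P$ is the orthogonal projection of $\ell_2^3$ onto $\mathbb R^2$. Then $|Qy|\le|Ty|\le\|y\|$, and $y=T^{-1}v$ is a lift of $v\in\mathbb R^2\subset\ell_2^3$ with $\|y\|\le(1+\eta)|v|$.

(c) Every $X$ with a 3-dimensional smooth, strictly convex subspace $Y$. This includes $\ell_p^n$ with $1<p<\infty$, $n\ge3$: in the span of three coordinate vectors, strict convexity and differentiability of $t\mapsto|t|^p$ give both properties. To check (c), take $0\ne e\in Y$ and let $Q$ be the quotient map onto $Y/\mathbb Re$ with the quotient norm. In finite dimensions the quotient norm is attained by a lift, so (3) will hold for every $\eta$ once we choose coordinates.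

The quotient is strictly convex: let $\bar y_1,\bar y_2$ and their midpoint have norm $1$, and choose norm-one lifts $y_1,y_2$. The midpoint of $y_1,y_2$ has norm at most $1$, and at least $1$ because it lifts a vector of norm $1$. By strict convexity of $Y$, $y_1=y_2$, so $\bar y_1=\bar y_2$.

The quotient is smooth, meaning that each unit vector $\bar y$ has only one norming functional: if $g$ norms $\bar y$ and $y$ is a norm-one lift, then $g\circ Q$ has norm at most $1$ and takes the value $1$ at $y$, so it is the unique norming functional of $y$. As $Q$ is onto, $g$ is determined.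

By Auerbach's lemma there are unit vectors $e_0,e_1$ in the quotient and norm-one functionals with $e_i^*(e_j)=\delta_{ij}$. Use $e_0,e_1$ as coordinates, and let $N$ be the norm. Since $e_i^*$ is the only norming functional at $e_i$, the norm is differentiable at $e_i$ with differential $e_i^*$, so $N(e_i+\tau e_{1-i})=1+\tau e_i^*(e_{1-i})+o(\tau)=1+o(\tau)$. This is (N1). If $N(e_i\pm y)\le1$, then $2=N(2e_i)\le N(e_i+y)+N(e_i-y)\le2$, so $e_i+y$, $e_i-y$ and their midpoint all have norm $1$, and strict convexity gives $y=0$. This is (N2).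

**Theorem A.** Let $X\in\mathcal X$. There is a metric space $\mathfrak M=(\mathcal M,\rho)$ with a point $o\in\mathcal M$ such that for every $K\ge1$ and all $\lambda_1,\dots,\lambda_{K+1}\ge1$ there is $F:\mathcal M\to\mathcal K_3(X)$ with $0\in F(x)$ for all $x\in\mathcal M$ and
$$F^{[K+1]}(o)\ne F^{[K]}(o).$$

**Corollary.** For $X=\ell_2^3$, $m=3$ (so $\ell=3$), and more generally for every $X\in\mathcal X$ and every $m\ge3$, the conjecture fails.

Indeed $\mathcal K_3(X)\subset\mathcal K_m(X)$, and $f\equiv0$ is a selection of $F$ with seminorm $0$, so the hypothesis of the Finiteness Principle holds. Theorem A with $K=\ell$ shows that for the space $\mathfrak M$ no sequence $\lambda_1,\dots,\lambda_{\ell+1}\ge1$ has the required property. Since $K$ is arbitrary in Theorem A, no finite number of refinements and no choice of the $\lambda_k$ stabilizes all such $F$.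

**Theorem B.** Let $F:\mathcal M\to\mathcal K_m(X)$ satisfy the hypothesis of the Finiteness Principle, where $\mathfrak M$ is any pseudometric space, $X$ any Banach space, $m\ge1$, $\ell=\ell(m,X)$, $N=2^\ell$. Let $\lambda_k\ge\max(1,\gamma)$ for $1\le k\le\ell$, $\Lambda=\max\lambda_k$ and $L=2\ell(N-1)\gamma\Lambda$. Then
$$\emptyset\ne\mathrm{Core}_\gamma(x)\subset F^{[\ell]}(x)\subset\mathrm{Core}_L(x)\qquad(x\in\mathcal M),$$
and each $\mathrm{Core}_c$ with $c\ge\gamma$ is nonempty-valued and $c$-Lipschitz in the Hausdorff distance.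

So after $\ell$ steps every point of $F^{[\ell]}(x)$ is a value of a Lipschitz selection; only exact stabilization fails. Not settled here are the cases $m=2$ with $\dim X\ge3$, and $m\ge3$ for finite-dimensional $X\notin\mathcal X$ with $\dim X\ge3$ (this may include some polyhedral norms). Theorem A says nothing about $m=1$ and $\dim X\le2$.

## 5. An empty refinement in the plane, and a cone over it

Example 4 suggests arranging pinnings in a hierarchy in the plane, so that pinned points at one level pin points at the next level, one round later, until in round $K$ two pinned points contradict each other. We would then have a map $\Phi$ into compact convex subsets of the plane with all $\Phi^{[K-1]}(s)\neq\emptyset$ but $\Phi^{[K]}(a)=\emptyset$ for some $a$. We shall construct this, for arbitrary $\lambda_1,\dots,\lambda_K$.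

But such a $\Phi$ is not itself a counterexample. If all $\lambda_k\ge\gamma$, then by fact 3 and the Finiteness Principle no map satisfying the hypothesis ever has an empty refinement. So $\Phi$ must violate the hypothesis, and the first approach stops here.

The way past this point is to use the third dimension. Place copies of the sets $\Phi(x)$ very high above the plane and take the convex hull with the origin. The resulting map has the zero selection, so the hypothesis is trivially true. Near the high copy, the cone looks like a cylinder over $\Phi(x)$, and its refinements imitate those of $\Phi$. Emptiness of $\Phi^{[K]}(a)$ becomes the statement that $F^{[K]}(a)$ has no points near the high place. At a further point $o$ the high point survives $K$ rounds, and round $K+1$ kills it.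

**Example 5 (the case $K=1$ in $\ell_2^3$).** Let $\lambda_1,\lambda_2\ge1$ and $\theta>\lambda_1$. In the plane put $\Phi(a)=\{0\}$, $\Phi(b)=\{\theta e_0\}$ with $\rho(a,b)=1$; then $\Phi^{[1]}(a)=\emptyset$. Put $R=\theta$ and add a point $o$ with $\rho(o,a)=\rho(o,b)=R$; the triangle inequality holds as $1\le2R$. In $\ell_2^3$ let
$$F(o)=F(a)=\mathrm{conv}\{0,(0,0,n^2+n)\},\qquad F(b)=\mathrm{conv}\{0,(\theta,0,n^2-n),(\theta,0,n^2+n)\},$$
and $z=(0,0,n^2)$. Then $z\in F^{[1]}(o)$: indeed $z\in F(o)$, $z\in F(a)$, and $(\theta,0,n^2)\in F(b)$ is at distance $\theta=R\le\lambda_1R$ from $z$.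

Now let $(0,0,h)\in F^{[1]}(a)$. It has a partner in $F(b)$ at distance at most $\lambda_1$. Points of $F(b)$ are $(t\theta,0,tg)$ with $t\in[0,1]$ and $|g-n^2|\le n$. So $t\theta\le\lambda_1$ and $tg\ge h-\lambda_1$, whence $h\le\lambda_1+\frac{\lambda_1}{\theta}(n^2+n)$. As $\lambda_1/\theta<1$, for large $n$ this is less than $n^2-\lambda_2R$. Then $z$ is farther than $\lambda_2R$ from $F^{[1]}(a)$, so $z\notin F^{[2]}(o)$, and $F^{[2]}(o)\ne F^{[1]}(o)$.

The three ingredients of the proof of Theorem A are now visible: a planar map that becomes empty exactly in round $K$ (Section 6), a metric space that contains all of these together with $o$ (Section 7), and the cone (Section 8).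

## 6. A planar map that becomes empty exactly in round $K$

**Proposition 1.** Let $N$ be admissible, $K\ge1$, $\lambda_1,\dots,\lambda_K\ge1$. There are a finite metric space $(S,\rho)$, a point $a\in S$, and a map $\Phi$ from $S$ to nonempty compact convex subsets of $(\mathbb R^2,N)$ such that $\Phi^{[K-1]}(s)\ne\emptyset$ for all $s\in S$, but $\Phi^{[K]}(a)=\emptyset$.

Before the proof, look at $K=2$ with the Euclidean norm.

If $\lambda_1>\lambda_2$, two points $a,b$ at distance $1$ suffice, with $\Phi(a)=\{0\}$, $\Phi(b)=\{\theta e_0\}$, $\lambda_2<\theta\le\lambda_1$: round 1 changes nothing, and round 2 gives the empty set.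

If $\lambda_1=\lambda_2=\lambda$, we need a delay. Let $0<q\le\frac14$ and $\lambda<\theta\le2\lambda$. Take $a,b$ at distance $q$, give each two children $a^\pm$, $b^\pm$, and set
$$f(a)=0,\quad f(b)=\theta q e_1,\quad f(a^\pm)=\pm\lambda e_0,\quad f(b^\pm)=\theta qe_1\pm\lambda e_0 .$$
Let a parent and its child have distance $1$, a child and the other parent $1+q$, siblings $2$, and children of different parents $2+q$. Let $\Phi=\{f\}$ at the children and a large disc at $a,b$. In round 1, $a$ and $b$ are pinned to $f(a),f(b)$ by their own children. In round 2, $a$ and $b$ conflict because $\theta q>\lambda q$. Is everything nonempty after round 1? The point is that the children of $b$ do not disturb $a$: $|f(a)-f(b^\pm)|=\sqrt{\lambda^2+\theta^2q^2}\le\lambda(1+q)$, because $\theta^2q^2\le4\lambda^2q^2\le\lambda^2(2q+q^2)$. Likewise $|f(a^+)-f(b^-)|=\sqrt{4\lambda^2+\theta^2q^2}\le\lambda(2+q)$, and $|f(a^+)-f(b^+)|=\theta q\le2\lambda q\le\lambda(2+q)$, while siblings are at distance $2\lambda$. So $f$ survives round 1. The orthogonal shift $\theta q$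 costs only order $q^2$, and the metric allows an extra $q$.

For general $K$ we use one level of children for each round that matters, and alternate the directions $e_0,e_1$ from level to level. As Example 2 indicates, a round with a factor larger than a later one has to be made idle.

*Proof of Proposition 1.* Let $B=\{N\le1\}$ and $e_i:=e_{i\bmod 2}$ for all integers $i\ge0$.

**Step 1: choose the rounds that matter.** Let
$$J=\{j\le K:\ \lambda_j\le\lambda_i\text{ for all }j<i\le K\}=\{j_1<\dots<j_r\}.$$
Then $j_r=K$. Put $j_0=0$, $k=r-1$ and $\nu_i=\lambda_{j_i}$ for $1\le i\le r$. By definition of $J$, $\nu_1\le\dots\le\nu_r$. The other rounds have strictly larger factors than the next relevant one: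
$$\text{if }j\notin J\text{ and }j_i<j<j_{i+1},\text{ then }\lambda_j>\nu_{i+1}.\tag{4}$$
To see this, let $j'$ be the largest index in $\{j,\dots,K\}$ at which $\lambda$ takes its minimum over $\{j,\dots,K\}$. All later factors are larger, so $j'\in J$. Since $j\notin J$, some later factor is smaller than $\lambda_j$, so $\lambda_{j'}<\lambda_j$ and $j'>j$. As $j'\in J$ and $j'>j_i$, we have $j'\ge j_{i+1}$, so $\lambda_{j'}\ge\nu_{i+1}$, and (4) follows.

**Step 2: fix the parameters $\theta$ and $q$.** The number $\theta$ sets the size of the final conflict, and $q$ is the ratio of consecutive scales. Let $\Lambda=\max_j\lambda_j$. By (4) with $i=r-1$, all $\lambda_j$ with $j_{r-1}<j<K$ exceed $\nu_r$. So we can choose $\theta$ with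
$$\nu_r<\theta\le2\Lambda,\qquad\theta\le\lambda_j\text{ whenever }j_{r-1}<j<K.$$
Next choose $q\in(0,\frac14]$ so small that
$$q\le\tfrac1{8\Lambda},\qquad\omega(4\Lambda q)\le\tfrac q{4\Lambda},\qquad\lambda_j\ge(1+q)\nu_{i+1}\text{ whenever }j\notin J,\ j_i<j<j_{i+1}.\tag{5}$$
The second condition holds for small $q$ by (N1): with $s=4\Lambda q$ it reads $\omega(s)\le s/(16\Lambda^2)$. The third holds for small $q$ since (4) consists of finitely many strict inequalities. Let $d_i=q^i$ for $0\le i\le k$.

**Step 3: the points and the metric.** Let $S=S_0\cup\dots\cup S_k$ be a disjoint union, where $S_k=\{a,b\}$ and $S_i=\{s^+,s^-:s\in S_{i+1}\}$ for $0\le i<k$, all points being new. We call $s$ the parent of $s^\pm$. Write $L(s)=i$ (the level) for $s\in S_i$, and $C_i=S_i\cup\dots\cup S_k$. For distinct points define: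

* if $L(s)=i<L(s')$: $\rho(s,s')=d_i$ if $s'$ is the parent of $s$, and $d_i+d_{i+1}$ otherwise;
* if $L(s)=L(s')=i<k$: $\rho(s,s')=2d_i$ if $s,s'$ have the same parent, and $2d_i+d_{i+1}$ otherwise;
* $\rho(a,b)=d_k$.

If the smaller level of two distinct points is $i$, then their distance lies between $d_i$ and $3d_i$.

We check the triangle inequality for three distinct points with minimal level $i$. Since $\#S_k=2$, we have $i<k$.

* One point $s$ of level $i$, and $s',s''\in C_{i+1}$. Then $\rho(s',s'')\le3d_{i+1}\le d_i\le\rho(s,s')+\rho(s,s'')$. Both $\rho(s,s')$ and $\rho(s,s'')$ are $d_i$ or $d_i+d_{i+1}$, so they differ by $0$ or $d_{i+1}$. If they differ by $d_{i+1}$, one of $s',s''$ is the parent of $s$, so it has level $i+1$ and $\rho(s',s'')\ge d_{i+1}$.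
* Two points $s,s'$ of level $i$, and $s''$ of higher level. If $s,s'$ have the same parent, then $\rho(s,s')=2d_i\le\rho(s,s'')+\rho(s',s'')$. Otherwise at most one of them is a child of $s''$, so $\rho(s,s'')+\rho(s',s'')\ge2d_i+d_{i+1}=\rho(s,s')$. Moreover $|\rho(s,s'')-\rho(s',s'')|\le d_{i+1}\le\rho(s,s')$.
* All three of level $i$. All distances lie in $[2d_i,2d_i+d_{i+1}]$, and $2d_i+d_{i+1}\le4d_i$.

**Step 4: the map.** Each point gets a target $f(s)$, and the children of $s$ sit symmetrically about $f(s)$. Let $f(a)=0$, $f(b)=\theta d_ke_k$, and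
$$f(s^\pm)=f(s)\pm\nu_{i+1}d_ie_i\qquad(s\in S_{i+1},\ 0\le i<k).$$
Let $\Phi(s)=\{f(s)\}$ for $s\in S_0$ and $\Phi(s)=R_0B$ for $s\in C_1$, where $R_0=\max_SN(f)$.

**Step 5: distances between targets.** This step shows that $f$ respects the metric with the factors $\nu_{i+1}$; here (N1) is used. Let $0\le i<k$, $s,t\in C_{i+1}$, and write $D=f(s)-f(t)=\alpha e_i+\beta e_{i+1}$. The vector $f(s)$ is the sum of terms $\pm\nu_{l+1}d_le_l$ with $L(s)\le l<k$ and of the root term, which is $0$ or $\theta d_ke_k$. The same is true for $f(t)$. So in $D$ the total contribution of an index $l<k$ has absolute value at most $2\Lambda d_l$, and that of index $k$ at most $\theta d_k\le2\Lambda d_k$. All indices are at least $i+1$, and those contributing to $\alpha$ have the parity of $i$, so they are at least $i+2$. Since $q\le\frac14$, geometric sums cost a factor at most $\frac43\le2$; using also $q\le\frac1{8\Lambda}$,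
$$|\alpha|\le2\Lambda\sum_{l=i+2}^kd_l\le4\Lambda q\,d_{i+1}\le\tfrac12d_{i+1},\qquad|\beta|\le2\Lambda\sum_{l=i+1}^kd_l\le4\Lambda d_{i+1}.\tag{6}$$
Let $c\in\{\nu_{i+1}d_i,\,2\nu_{i+1}d_i\}$. Then $d_i\le c\le2\Lambda d_i$, so $|\beta|/c\le4\Lambda q$. By the definition of $\omega$, its monotonicity, and (5),
$$N(\pm ce_i+D)\le c\bigl(1+\omega(|\beta|/c)\bigr)+|\alpha|\le c+2\Lambda d_i\cdot\tfrac q{4\Lambda}+\tfrac12d_{i+1}=c+d_{i+1}.\tag{7}$$
We draw three conclusions.

(I) If $L(s')=i<L(s)$, then $N(f(s)-f(s'))\le\nu_{i+1}\rho(s,s')$. If $s$ is the parent of $s'$, both sides equal $\nu_{i+1}d_i$. Otherwise let $t$ be the parent of $s'$. Then $f(s)-f(s')=\mp\nu_{i+1}d_ie_i+(f(s)-f(t))$, and (7) with $c=\nu_{i+1}d_i$ bounds its norm by $\nu_{i+1}d_i+d_{i+1}\le\nu_{i+1}(d_i+d_{i+1})$, since $\nu_{i+1}\ge1$.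

(II) If $s\ne s'$ and $L(s)=L(s')=i<k$, then $N(f(s)-f(s'))\le\nu_{i+1}\rho(s,s')$. If they have the same parent, both sides are $2\nu_{i+1}d_i$. If they have different parents and opposite signs, apply (7) to the parents with $c=2\nu_{i+1}d_i$, and get at most $2\nu_{i+1}d_i+d_{i+1}\le\nu_{i+1}(2d_i+d_{i+1})$. If they have different parents and equal signs, then $f(s)-f(s')$ is the difference $D$ of the parents' targets, of norm at most $|\alpha|+|\beta|\le(\frac12+4\Lambda)q\,d_i\le(\frac18+\frac12)d_i=\frac58d_i$.

(III) $N(f(a)-f(b))=\theta\rho(a,b)$.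

**Step 6: the collapse happens by round $K$.** We show that level $i$ is pinned after round $j_i$; here (N2) is used. The claim is: for $s\in S_i$, $0\le i\le k$, we have $\Phi^{[j_i]}(s)\subset\{f(s)\}$.

For $i=0$ this is the definition of $\Phi$. Let $i\ge1$ and $x\in\Phi^{[j_i]}(s)$. The factor in round $j_i$ is $\nu_i$, and $\rho(s,s^\pm)=d_{i-1}$. Since $j_i-1\ge j_{i-1}$, nestedness and induction give $\Phi^{[j_i-1]}(s^\pm)\subset\Phi^{[j_{i-1}]}(s^\pm)\subset\{f(s^\pm)\}$. By (2),
$$N\bigl(x-f(s)\mp\nu_id_{i-1}e_{i-1}\bigr)\le\nu_id_{i-1}.$$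
Put $y=(x-f(s))/(\nu_id_{i-1})$. Then $N(e_{i-1}-y)\le1$ and $N(e_{i-1}+y)\le1$, so $y=0$ by (N2), and $x=f(s)$.

Now $K=j_{k+1}$, $\lambda_K=\nu_r$, and $K-1\ge j_k$. Hence $\Phi^{[K-1]}(a)\subset\{f(a)\}$, $\Phi^{[K-1]}(b)\subset\{f(b)\}$, and
$$\Phi^{[K]}(a)\subset\{f(a)\}\cap\bigl(f(b)+\nu_rd_kB\bigr)=\emptyset$$
by (III), because $\theta>\nu_r$.

**Step 7: nothing is empty before round $K$.** We exhibit explicit sets that survive: pinned points keep their target, and points not yet pinned keep all targets of levels not yet pinned. For $0\le j\le K-1$ let $i(j)=\max\{i:j_i\le j\}$, which lies in $\{0,\dots,k\}$ since $j_{k+1}=K>j$. Put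
$$G_j(s)=\{f(s)\}\text{ if }L(s)\le i(j),\qquad G_j(s)=f(C_{i(j)+1})\text{ if }L(s)>i(j).$$
The claim is $G_j(s)\subset\Phi^{[j]}(s)$ for all $s$. Since $G_j(s)\ne\emptyset$, the case $j=K-1$ finishes the proof.

For $j=0$ we have $i(0)=0$, and $G_0(s)\subset\Phi(s)$ by the choice of $R_0$. Let $j\ge1$. By induction it suffices to show, for every $x\in G_j(s)$ and every $s'\in S$,
$$x\in G_{j-1}(s')+\lambda_j\rho(s,s')B.\tag{8}$$
First note that $G_j(s)\subset G_{j-1}(s)$: since $i(j)\ge i(j-1)$, either both sets are $\{f(s)\}$, or $i(j-1)<L(s)\le i(j)$ and $f(s)\in f(C_{i(j-1)+1})$, or $L(s)>i(j)$ and $C_{i(j)+1}\subset C_{i(j-1)+1}$. This settles (8) for $s'=s$. Let $s'\ne s$ and $i=i(j-1)$. Then $j_i<j\le j_{i+1}$, and there are two cases.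

* Case A: $j=j_{i+1}\in J$. Then $i(j)=i+1$, and $i+1\le k$ because $j<K=j_{k+1}$. Also $\lambda_j=\nu_{i+1}$.
* Case B: $j_i<j<j_{i+1}$, $j\notin J$. Then $i(j)=i$, and $\lambda_j\ge(1+q)\nu_{i+1}$ by (5).

In both cases $\lambda_j\ge\nu_{l+1}$ for every $l\le i$.

Suppose first $L(s')\ge i+1$. Then $G_{j-1}(s')=f(C_{i+1})$. If $L(s)\ge i+1$ as well, then $x\in G_j(s)\subset G_{j-1}(s)=f(C_{i+1})=G_{j-1}(s')$, so (8) holds trivially. If $L(s)=l\le i$, then $x=f(s)$, and $f(s')\in G_{j-1}(s')$ satisfies $N(f(s)-f(s'))\le\nu_{l+1}\rho(s,s')\le\lambda_j\rho(s,s')$ by (I).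

Suppose now $L(s')=l\le i$. Then $G_{j-1}(s')=\{f(s')\}$, and we must bound $N(x-f(s'))$.

Let $x=f(s)$. If $L(s)\ne l$, use (I); the smaller of the two levels is at most $i$. If $L(s)=l<k$, use (II). If $L(s)=l=k$, then $\{s,s'\}=\{a,b\}$ and $i=k$, so Case A is excluded and $j_{r-1}<j<K$. Hence $\lambda_j\ge\theta$ by the choice of $\theta$, and (III) gives (8).

Let $x=f(t)$ with $t\ne s$. This occurs only if $L(s)>i(j)$, and then $t\in C_{i(j)+1}$.

In Case A, $L(s),L(t)\ge i+2\ge l+2$, so neither $s$ nor $t$ is the parent of $s'$, and $\rho(t,s')=\rho(s,s')=d_l+d_{l+1}$. By (I), $N(f(t)-f(s'))\le\nu_{l+1}\rho(t,s')\le\lambda_j\rho(s,s')$.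

In Case B, $L(s),L(t)\ge i+1\ge l+1$. The point $s$ may be the parent of $s'$ while $t$ is not, and this is where the extra factor $1+q$ is needed: by (I),
$$N(f(t)-f(s'))\le\nu_{l+1}(d_l+d_{l+1})=(1+q)\nu_{l+1}d_l\le\lambda_jd_l\le\lambda_j\rho(s,s').$$
This proves (8), the claim, and Proposition 1. $\blacksquare$

## 7. One metric space for all sequences of factors

In Theorem A the space $\mathfrak M$ comes before the $\lambda$'s, while Proposition 1 builds $S$ from them. So we put all the spaces $S$ into one. Fix $X\in\mathcal X$ with its admissible norm $N$, and $B=\{N\le1\}$.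

**Step 1: the space $\mathfrak M$.** For every finite sequence $\vec\lambda=(\lambda_1,\dots,\lambda_K)\in[1,\infty)^K$, $K\ge1$, let $S_{\vec\lambda},a_{\vec\lambda},\Phi_{\vec\lambda}$ be given by Proposition 1. Choose $R_{\vec\lambda}>0$ with $\mathrm{diam}\,S_{\vec\lambda}\le2R_{\vec\lambda}$ and $\Phi_{\vec\lambda}(s)\subset R_{\vec\lambda}B$ for all $s$. Let $\mathcal M$ be the disjoint union of $\{o\}$ and all $S_{\vec\lambda}$. Keep the metric inside each $S_{\vec\lambda}$, and put
$$\rho(o,s)=R_{\vec\lambda}\ (s\in S_{\vec\lambda}),\qquad\rho(s,u)=R_{\vec\lambda}+R_{\vec\mu}\ (s\in S_{\vec\lambda},\ u\in S_{\vec\mu},\ \vec\lambda\ne\vec\mu).$$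

This is a metric. Put $r(o)=0$ and $r(s)=R_{\vec\lambda}$ for $s\in S_{\vec\lambda}$, and count $\{o\}$ as a piece. For points of different pieces $\rho(x,y)=r(x)+r(y)>0$; for points of the same piece $\rho(x,y)\le r(x)+r(y)$. If three points lie in one piece, the triangle inequality holds there. If $x,y$ lie in one piece and $z$ in another, then $r(x)=r(y)$, so $\rho(x,z)=\rho(y,z)=r(x)+r(z)$, and $\rho(x,y)\le2r(x)\le\rho(x,z)+\rho(y,z)$. If all three are in different pieces, then $\rho(x,y)=r(x)+r(y)\le\rho(x,z)+\rho(z,y)$.

**Step 2: the planar map on all of $\mathcal M$.** Now fix $K\ge 1$ and $\lambda_1,\dots,\lambda_{K+1}\ge1$. Put $\vec\lambda=(\lambda_1,\dots,\lambda_K)$, $S=S_{\vec\lambda}$, $a=a_{\vec\lambda}$, $R=R_{\vec\lambda}$. Let $\Phi=\Phi_{\vec\lambda}$ on $S$ and $\Phi(u)=\{0\}$ for $u\notin S$. All values of $\Phi$ lie in $RB$. We claim that the added points do not interfere: for $0\le j\le K$,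
$$\Phi^{[j]}(u)=\{0\}\ (u\notin S),\qquad\Phi^{[j]}|_S=(\Phi_{\vec\lambda})^{[j]}.$$
For $j=0$ this is clear. Let $j\ge1$. If $u\notin S$ and $s\in S$, then $\rho(u,s)\ge R$. By induction and Proposition 1, $\Phi^{[j-1]}(s)=(\Phi_{\vec\lambda})^{[j-1]}(s)$ is nonempty, since $j-1\le K-1$ and refinements are nested, and it lies in $RB$. So $0\in\Phi^{[j-1]}(s)+\lambda_j\rho(u,s)B$. For $u'\notin S$ trivially $0\in\{0\}+\lambda_j\rho(u,u')B$. Hence $0\in\Phi^{[j]}(u)\subset\Phi(u)=\{0\}$. For $s\in S$, the condition coming from $u\notin S$ is membership in $\lambda_j\rho(s,u)B\supset RB\supset\Phi(s)$, so it is void, and only the conditions from $S$ remain.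

In particular
$$\Phi^{[K]}(o)=\{0\},\qquad\Phi^{[K]}(a)=\emptyset.\tag{9}$$

## 8. Lifting to a cone, and the proof of Theorem A

We keep the notation of Section 7. As in Example 5, the cone has its interesting part at height $n^2$, inside a window of half-width $n$. The window must be wide compared with all bounded quantities, so that lifted points stay inside it for $K$ rounds. It must be narrow compared with the height, so that scaling toward the apex is negligible there. The choice $1\ll n\ll n^2$ achieves both.

**Step 1: definition of $F_n$.** For $n\ge1$ let $\eta_n=1/n$ and let $Y_n,Q_n$ satisfy (3) with $\eta=\eta_n$. Choose $c_n\in\ker Q_n$ with $\|c_n\|=1$ and a linear functional $\varphi_n$ on $Y_n$ with $\|\varphi_n\|=\varphi_n(c_n)=1$ (the height). Since $\ker Q_n=\mathbb Rc_n$ and $\varphi_n(c_n)\ne0$, the map $(Q_n,\varphi_n):Y_n\to\mathbb R^3$ is an isomorphism. Let $z_n=n^2c_n$, so that $Q_nz_n=0$ and $\varphi_n(z_n)=n^2$. For $x\in\mathcal M$ and $0\le j\le K$ put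
$$P_n^j(x)=\{y\in Y_n:\ (1+\eta_n)Q_ny\in\Phi^{[j]}(x),\ |\varphi_n(y)-n^2|\le n-2Rj\},$$
$$F_n(x)=\mathrm{conv}\bigl(\{0\}\cup P_n^0(x)\bigr).$$
In the coordinates $(Q_n,\varphi_n)$ the set $P_n^0(x)$ is the product of the nonempty compact convex set $(1+\eta_n)^{-1}\Phi(x)$ and a compact interval. So $P_n^0(x)$ is nonempty, compact and convex, and therefore
$$F_n(x)=\{tp:\ t\in[0,1],\ p\in P_n^0(x)\}.\tag{10}$$
Thus $F_n(x)\subset Y_n$ is compact, as a continuous image of $[0,1]\times P_n^0(x)$, it is convex, it contains $0$, and it has dimension at most $3$. So $F_n:\mathcal M\to\mathcal K_3(X)$.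

**Step 2: points that survive.** We show $P_n^j(x)\subset F_n^{[j]}(x)$ for $0\le j\le K$: lifts of surviving planar points survive, as long as they stay in the shrinking window. For $j=0$ this is clear. Let $j\ge1$, $y\in P_n^j(x)$, $x'\in\mathcal M$, and $v=(1+\eta_n)Q_ny\in\Phi^{[j]}(x)$. By (2) there is $v'\in\Phi^{[j-1]}(x')$ with $N(v-v')\le\lambda_j\rho(x,x')$; also $N(v-v')\le2R$, as both lie in $RB$. By (3) choose $u\in Y_n$ with
$$Q_nu=\frac{v'-v}{1+\eta_n},\qquad\|u\|\le(1+\eta_n)N\!\left(\frac{v'-v}{1+\eta_n}\right)=N(v'-v).$$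
This is why the factor $1+\eta_n$ was put into $P_n^j$. For $y'=y+u$ we get $(1+\eta_n)Q_ny'=v'$ and $|\varphi_n(y')-\varphi_n(y)|\le\|u\|\le2R$, so $|\varphi_n(y')-n^2|\le n-2R(j-1)$. Thus $y'\in P_n^{j-1}(x')\subset F_n^{[j-1]}(x')$ by induction, and $\|y-y'\|\le\lambda_j\rho(x,x')$. As $x'$ was arbitrary, $y\in F_n^{[j]}(x)$.

By (9), $0\in\Phi^{[K]}(o)$, so $z_n\in P_n^K(o)\subset F_n^{[K]}(o)$ whenever $n\ge2RK$.

**Step 3: points near $z_n$ project to surviving planar points.** This is the converse direction, in the limit $n\to\infty$. The claim: let $0\le j\le K$ and $x\in\mathcal M$. If $y_n\in F_n^{[j]}(x)$ for all $n$ in an infinite set, and $\|y_n-z_n\|\le C<\infty$ for these $n$, then $(Q_ny_n)$ is bounded and all its cluster points lie in $\Phi^{[j]}(x)$.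

Here $y_n\in F_n(x)\subset Y_n$, so $Q_ny_n$ is defined. Boundedness: $N(Q_ny_n)=N(Q_n(y_n-z_n))\le\|y_n-z_n\|\le C$.

Let $j=0$. By (10) write $y_n=t_np_n$ with $t_n\in[0,1]$, $p_n\in P_n^0(x)$. We have $t_n\varphi_n(p_n)=\varphi_n(y_n)\ge\varphi_n(z_n)-C=n^2-C$ and $0\le\varphi_n(p_n)\le n^2+n$, so $t_n(n^2+n)\ge n^2-C$ and $t_n\to1$. Moreover
$$Q_ny_n=\frac{t_n}{1+\eta_n}\,(1+\eta_n)Q_np_n,$$
where $(1+\eta_n)Q_np_n$ lies in the compact set $\Phi(x)$ and $t_n/(1+\eta_n)\to1$. So all cluster points lie in $\Phi(x)$.

Let $j\ge1$, let $Q_ny_n\to v$ along a subsequence, and let $x'\in\mathcal M$. By (2) choose $y_n'\in F_n^{[j-1]}(x')$ with $\|y_n-y_n'\|\le\lambda_j\rho(x,x')$. Then $\|y_n'-z_n\|\le C+\lambda_j\rho(x,x')$. By induction $(Q_ny_n')$ is bounded, and along a further subsequence $Q_ny_n'\to v'\in\Phi^{[j-1]}(x')$. Finally $N(v-v')=\lim N(Q_n(y_n-y_n'))\le\lambda_j\rho(x,x')$. As $x'$ was arbitrary, (2) gives $v\in\Phi^{[j]}(x)$.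

**Step 4: round $K+1$ removes $z_n$ at $o$.** Let $C=\lambda_{K+1}\rho(o,a)$. Suppose that for infinitely many $n$ there were $y_n\in F_n^{[K]}(a)$ with $\|y_n-z_n\|\le C$. The bounded sequence $(Q_ny_n)$ would have a cluster point, and by Step 3 it would lie in $\Phi^{[K]}(a)$, which is empty by (9). So for all large $n$ there is no such $y_n$. Choose such an $n$ with $n\ge2RK$. Then
$$z_n\notin F_n^{[K]}(a)+\lambda_{K+1}\rho(o,a)B_X\supset F_n^{[K+1]}(o),$$
while $z_n\in F_n^{[K]}(o)$ by Step 2. So $F=F_n$ satisfies $0\in F(x)$ for all $x$ and $F^{[K+1]}(o)\ne F^{[K]}(o)$. This proves Theorem A. $\blacksquare$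

For $X=\ell_2^3$ one may take $Y_n=X$, $N=|\cdot|$, $\eta_n=0$, $Q_n$ the projection onto the first two coordinates and $\varphi_n$ the third coordinate; this is the setting of Example 5. Note also that $\mathfrak M$ depends only on $N$, so the same $\mathfrak M$ works for all infinite-dimensional $X$ and all $X$ containing $\ell_2^3$ isometrically.

## 9. Shallow trees and the proof of Theorem B

Let $v\in F^{[\ell]}(x)$. We want a Lipschitz selection of $F$ through $v$. By the Finiteness Principle it suffices to find, on each set $S\ni x$ of at most $N=2^\ell$ points, a selection through $v$ with controlled seminorm. Starting from $v$ we can move along the edges of a tree rooted at $x$: each edge costs one refinement, since a point of $F^{[k]}(p)$ has a partner in $F^{[k-1]}(c)$. So the tree must have depth at most $\ell$.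

The first tree one tries is the star at $x$. It has depth $1$, but it controls nothing between its leaves. For $S=\{0,T,T+1\}\subset\mathbb R$ with $x=0$ and $T$ large, the values at $T$ and $T+1$ are each tied to $v$ within $\Lambda T$ and $\Lambda (T+1)$, while we need them to differ by at most a constant, independent of $T$. The path $0,T,T+1$ is right, and has depth $2$. In general, tree paths between two points should use no edges much longer than the distance of these points, and at the same time the depth should be logarithmic in $\#S$. Ultrametrics are the right setting.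

**Definition (ultra-pseudometric, good tree).** A pseudometric $u$ is an ultra-pseudometric if $u(s,s'')\le\max(u(s,s'),u(s',s''))$. A spanning tree of a finite $(S,u)$ is good if for all $s,s'\in S$ every edge $\{p,c\}$ on the tree path from $s$ to $s'$ has $u(p,c)\le u(s,s')$.

For example, on $\{0,T,T+1\}$ with $T>1$ put $u(T,T+1)=1$ and $u(0,T)=u(0,T+1)=T$. The path $0,T,T+1$ is good. The star at $0$ is not, because the path from $T$ to $T+1$ uses edges with $u=T>1$.

**Lemma 2.** Let $(S,u)$ be a finite nonempty space with an ultra-pseudometric.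

(i) For some $b\in S$ there is a good tree rooted at $b$ of depth at most $\lfloor\log_2\#S\rfloor$.

(ii) If $\#S\ge2$, for every $x\in S$ there is a good tree rooted at $x$ of depth at most $1+\lfloor\log_2(\#S-1)\rfloor$.

*Proof.* Induction on $\#S$. For $\#S=1$, (i) is trivial. Let $\#S\ge2$ and $\Delta=\max u$. If $\Delta=0$, a star with any prescribed root is good and has depth $1$, which is within both bounds. Let $\Delta>0$. Then $u<\Delta$ is an equivalence relation; let $A_1,\dots,A_p$ be its classes. Here $p\ge2$ because $\Delta$ is attained, and $u=\Delta$ between different classes.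

For (i), let $A_1$ be a largest class. Take trees from (i) for all $A_i$, with roots $b_i$, and join $b_i$ ($i\ge2$) to the root $b_1$. For $i\ge2$ we have $\#A_i\le\#A_1$ and $\#A_i+\#A_1\le\#S$, so $\#A_i\le\frac12\#S$. The depth is at most
$$\max\Bigl(\lfloor\log_2\#A_1\rfloor,\ 1+\max_{i\ge2}\lfloor\log_2\#A_i\rfloor\Bigr)\le\lfloor\log_2\#S\rfloor.$$

For (ii), number the classes so that $x\in A_1$. Take a tree for $A_1$ rooted at $x$, from (ii) or trivial if $\#A_1=1$, and trees from (i) with roots $b_i$ for $A_i$, $i\ge2$. Join each $b_i$ to $x$. The part in $A_1$ has depth at most $1+\lfloor\log_2(\#A_1-1)\rfloor$, or $0$, and the part in $A_i$ at most $1+\lfloor\log_2\#A_i\rfloor$. As $\#A_i\le\#S-1$ for all $i$, the bound holds.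

In both cases the tree is good. The path between two points of one class stays in the tree of that class, which is good by induction. For points of different classes $u(s,s')=\Delta$, and no edge exceeds $\Delta$. $\square$

*Proof of Theorem B.*

**Step 1: the cores and the left inclusion.** By the Finiteness Principle $\mathrm{Core}_\gamma(x)\ne\emptyset$, hence $\mathrm{Core}_c(x)\ne\emptyset$ for $c\ge\gamma$. Since $\gamma\le\lambda_k$ for all $k\le\ell$, fact 3 of Section 1 gives $\mathrm{Core}_\gamma(x)\subset F^{[\ell]}(x)$. If $f$ is a selection with seminorm at most $c$, then the point $f(x)$ of $\mathrm{Core}_c(x)$ is within $c\rho(x,y)$ of the point $f(y)$ of $\mathrm{Core}_c(y)$. So $\mathrm{Core}_c$ is $c$-Lipschitz in the Hausdorff distance.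

**Step 2: reduction of the right inclusion to finite sets.** Let $v\in F^{[\ell]}(x)$. Put $\tilde F(x)=\{v\}$ and $\tilde F=F$ elsewhere; since $v\in F(x)$, a selection of $\tilde F$ is a selection of $F$ through $v$. Let $\kappa=2\ell(N-1)\Lambda$. We claim: for every nonempty $S\subset\mathcal M$ with $\#S\le N=2^\ell$, $\tilde F|_S$ has a selection with seminorm at most $\kappa$. Granting this, $\tilde F:\mathcal M\to\mathcal K_m(X)$ satisfies the hypothesis of the Finiteness Principle for the pseudometric $\kappa\rho$. Hence $\tilde F$ has a selection $f$ with seminorm at most $\gamma$ with respect to $\kappa\rho$, that is, at most $\gamma\kappa=L$ with respect to $\rho$. As $f(x)=v$, we get $v\in\mathrm{Core}_L(x)$.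

**Step 3: proof of the claim.** If $x\notin S$, the claim follows from the hypothesis on $F$, as $\kappa\ge1$ (note $\ell\ge1$ and $N\ge2$). If $S=\{x\}$, it is trivial. Let $x\in S$ and $\#S\ge2$. For $s,s'\in S$ let $u(s,s')$ be the minimum, over chains in $S$ from $s$ to $s'$, of the largest step, and $u(s,s)=0$. For $S=\{0,1,3\}\subset\mathbb R$, for instance, $u(0,1)=1$ and $u(0,3)=u(1,3)=2$. Joining chains shows that $u$ is an ultra-pseudometric. The one-step chain gives $u\le\rho$. An optimal chain can be taken without repetitions, so it has at most $N-1$ steps, each at most $u(s,s')$. With the triangle inequality,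
$$u\le\rho\le(N-1)u\quad\text{on }S.\tag{11}$$
By Lemma 2(ii) there is a good tree rooted at $x$ of depth at most $1+\lfloor\log_2(2^\ell-1)\rfloor=\ell$.

Put $w_x=v\in F^{[\ell]}(x)$ and go down the tree. If a node $p$ of depth $i<\ell$ has $w_p\in F^{[\ell-i]}(p)$, then by (2) with $k=\ell-i$ we can choose for each child $c$ of $p$ a point $w_c\in F^{[\ell-i-1]}(c)\subset F(c)$ with
$$\|w_c-w_p\|\le\lambda_{\ell-i}\,\rho(p,c)\le\Lambda(N-1)u(p,c),$$
using (11). The child has depth $i+1$, so the construction continues, and since the depth is at most $\ell$ it reaches all nodes. We obtain a selection $s\mapsto w_s$ of $\tilde F|_S$.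

Let $s,s'\in S$. The tree path between them has at most $2\ell$ edges, and since the tree is good, each edge has $u(p,c)\le u(s,s')\le\rho(s,s')$. Adding up,
$$\|w_s-w_{s'}\|\le2\ell\,\Lambda(N-1)\,\rho(s,s')=\kappa\rho(s,s').$$
This proves the claim and Theorem B. $\blacksquare$
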